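\title{Failure of weak unique continuation on $\mathrm{RCD}(K,N)$ spaces}

\begin{abstract}
We show that weak unique continuation fails for harmonic functions and for eigenfunctions of the Laplacian on $\mathrm{RCD}(K,N)$ spaces. For every $N>6$ and $K<0$ we construct compact $\mathrm{RCD}(K,N)$ spaces, bi-Lipschitz to a flat $6$-torus, that carry a nonzero eigenfunction, respectively a nonzero harmonic function on a connected open set, which vanishes on a ball. The function is a chain of Fourier modes of increasing frequency living in layers that accumulate at a hypersurface. In each layer, thin tubes of bounded curvature cost let the faster oscillation decay more slowly than the slower one, and the slower one is then removed by a $C^2$-small change of the metric. For integers $N\ge 8$ the examples are limits of closed Riemannian $N$-manifolds with $\mathrm{Ric}\ge K$.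
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(\mathrm X,\mathsf d,\mathfrak m)$ be an $\mathrm{RCD}(K,N)$ space with $K\in\mathbb R$ and $N\in[1,\infty)$. This condition, recalled in Section~\ref{sec:background}, expresses in metric terms that the Ricci curvature is at least $K$, that the dimension is at most $N$, and that the space is Riemannian rather than Finsler. The measure $\mathfrak m$ is a nonzero Borel measure, finite on bounded sets, with $\operatorname{supp}\mathfrak m=\mathrm X$. Such a space is proper and geodesic, in particular connected, and it is infinitesimally Hilbertian, so that $\langle\nabla u,\nabla v\rangle$ is defined for Sobolev functions $u,v$.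

Let $\Omega\subset\mathrm X$ be open and connected. A function $u\in W^{1,2}_{\mathrm{loc}}(\Omega)$ is \emph{harmonic} in $\Omega$ if
\[
\int_\Omega\langle\nabla u,\nabla\phi\rangle\,d\mathfrak m=0
\]
for every Lipschitz function $\phi$ whose support is a compact subset of $\Omega$. A function $u\in W^{1,2}(\mathrm X)$ is an \emph{eigenfunction} of the Laplacian with eigenvalue $\lambda$ if
\[
\int_{\mathrm X}\langle\nabla u,\nabla\phi\rangle\,d\mathfrak m=\lambda\int_{\mathrm X}u\,\phi\,d\mathfrak m\qquad\text{for all }\phi\in W^{1,2}(\mathrm X).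
\]
For $N<\infty$ both kinds of functions are locally Lipschitz, and we always use the continuous representative. Such a function has the \emph{weak unique continuation property} if it vanishes identically (in $\Omega$, respectively on $\mathrm X$) as soon as it vanishes on some open ball contained in $\Omega$, respectively in $\mathrm X$. The following question is posed in \cite{Violo}.

\medskip
\noindent\emph{Does every harmonic function on every connected open subset of an $\mathrm{RCD}(K,N)$ space have the weak unique continuation property? Does every eigenfunction?}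
\medskip

The simplest cases suggest that the answer is yes. In $\mathbb R^n$ harmonic functions are real analytic. On a flat torus an eigenfunction $u$ gives the harmonic function $e^{\sqrt\lambda\,t}u(x)$ of one more variable, so $u$ is analytic as well. On an interval with a smooth weight $e^{-f}$ the equation $(e^{-f}u')'=-\lambda e^{-f}u$ is a linear ordinary differential equation, and a solution that vanishes on a subinterval has zero Cauchy data. The local Lipschitz regularity, which survives on all $\mathrm{RCD}(K,N)$ spaces, points the same way. These arguments, however, use the smoothness of the coefficients of the Laplacian, while a lower Ricci bound is a one-sided condition on second derivatives of the metric: in the family of metrics studied below it asks for \emph{upper} bounds on the Laplacians of the logarithms of the coefficients (Lemma~\ref{lem:ricci}). This leaves enough room for a counterexample.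

\begin{theorem}\label{thm:main}
For every $N>6$ there are $K<0$ and compact $\mathrm{RCD}(K,N)$ spaces $X_H$ and $X_E$, each a $6$-torus with a distance bi-Lipschitz to the flat one, such that:
\begin{itemize}
\item[(a)] on $X_H$ there are a connected open set $\Omega$ and a harmonic function $u\not\equiv0$ in $\Omega$ that vanishes on an open ball of $\Omega$;
\item[(b)] on $X_E$ there is an eigenfunction $u\not\equiv0$ of the Laplacian that vanishes on an open ball.
\end{itemize}
\end{theorem}

So both parts of the question have a negative answer. The construction gives more.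

\begin{theorem}\label{thm:strong}
Let $K<0$.
\begin{itemize}
\item[(1)] For every $N>6$ there are compact $\mathrm{RCD}(K,N)$ spaces with property \textup{(a)}, respectively \textup{(b)}, of Theorem~\ref{thm:main}, which are homeomorphic to $\mathbb T^6$ with a distance bi-Lipschitz to the flat one, and which are locally isometric, with measure, to a smooth weighted Riemannian manifold off two disjoint hypersurfaces that are parallel in the flat metric.
\item[(2)] For every $N>6$ there are an $\mathrm{RCD}(K,N+1)$ space $Y$ and a harmonic function $v\not\equiv0$ on all of $Y$ that vanishes on a nonempty open set.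
\item[(3)] If $N\ge8$ is an integer, the spaces constructed for \textup{(1)}, with normalized measure, are measured Gromov--Hausdorff limits of closed $N$-dimensional Riemannian manifolds with $\mathrm{Ric}\ge K$ and normalized volumes.
\end{itemize}
\end{theorem}

We do not claim that the threshold $N>6$ is optimal or that $K<0$ is necessary, and we do not treat non-collapsed spaces.

The function $u$ is a sum of modes $a_j(x)\cos(k_jy_{\sigma(j)})$, where $x$ ranges over a $4$-torus, $y_1,y_2$ are two circle variables used alternately, and $k_j\to\infty$. Mode $j$ lives near the $j$-th of a sequence of layers that accumulate at a hypersurface $\Sigma$, and $u=0$ beyond $\Sigma$. Section~\ref{sec:warped} introduces the metrics in which the modes decouple and computes their curvature. Section~\ref{sec:model} works out by hand how one mode can hand over to the next and why this forces thin tubes. The tubes and the layers are built in Sections~\ref{sec:tubes} and~\ref{sec:layers}, the handover is proved in Section~\ref{sec:amplitudes}, and the modes are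 switched on and off in Section~\ref{sec:switch}. Sections~\ref{sec:limit} and~\ref{sec:strong} pass to the limit space and prove the two theorems.

An \emph{absolute constant} is a number that depends on nothing; the letter $C$ denotes such a constant, whose value may change from line to line.

\section{Background}\label{sec:background}

\subsection{The $\mathrm{RCD}$ condition}

Let $(\mathrm X,\mathsf d)$ be complete and separable, with a measure $\mathfrak m$ as above. Only $K<0$ and $N>1$ occur in our examples. For $t\in[0,1]$ and $r\ge0$ put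
\[
\sigma^{(t)}_{K,N}(r)=\frac{\sinh\big(tr\sqrt{-K/N}\big)}{\sinh\big(r\sqrt{-K/N}\big)},\qquad \tau^{(t)}_{K,N}(r)=t^{1/N}\sigma^{(t)}_{K,N-1}(r)^{1-1/N},
\]
with $\sigma^{(t)}_{K,N}(0)=t$. The space satisfies $\mathrm{CD}(K,N)$ if for any two probability measures $\varrho_0\mathfrak m,\varrho_1\mathfrak m$ with bounded support there are an optimal coupling $\pi$ for the cost $\mathsf d^2$ and a geodesic $(\varrho_t\mathfrak m)_{t\in[0,1]}$ between them in the $L^2$-Wasserstein distance such that, for all $t\in[0,1]$ and $N'\ge N$,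
\[
\int\varrho_t^{1-1/N'}d\mathfrak m\ge\int\Big[\tau^{(1-t)}_{K,N'}(\mathsf d(p,p'))\varrho_0(p)^{-1/N'}+\tau^{(t)}_{K,N'}(\mathsf d(p,p'))\varrho_1(p')^{-1/N'}\Big]d\pi(p,p').
\]
We use this inequality only through the facts (F1) and (F2) below.

The \emph{slope} of a function $w$ is $\operatorname{lip}w(p)=\limsup_{p'\to p}|w(p')-w(p)|/\mathsf d(p',p)$. The \emph{Cheeger energy} $\mathrm{Ch}(w)$ of $w\in L^2(\mathfrak m)$ is the infimum of $\liminf_n\int(\operatorname{lip}w_n)^2d\mathfrak m$ over all sequences of Lipschitz functions $w_n\to w$ in $L^2(\mathfrak m)$, and $W^{1,2}(\mathrm X)=\{\mathrm{Ch}<\infty\}$. Each $w\in W^{1,2}(\mathrm X)$ has a minimal weak upper gradient $|Dw|\in L^2(\mathfrak m)$ with $\mathrm{Ch}(w)=\int|Dw|^2d\mathfrak m$. It is local: $|Dv|=|Dw|$ a.e.\ on $\{v=w\}$. The space $W^{1,2}_{\mathrm{loc}}(\Omega)$ consists of the $u$ with $\chi u\in W^{1,2}(\mathrm X)$ for all Lipschitz $\chi$ with compact support in $\Omega$; it contains the locally Lipschitz functions, and $|Du|$ is defined on $\Omega$ by locality. The space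 is \emph{infinitesimally Hilbertian} if $\mathrm{Ch}$ is a quadratic form; then
\begin{equation}\label{eq:polar}
\langle\nabla v,\nabla w\rangle=\tfrac14\big(|D(v+w)|^2-|D(v-w)|^2\big)
\end{equation}
is bilinear and $W^{1,2}(\mathrm X)$ is a Hilbert space. An $\mathrm{RCD}(K,N)$ space is an infinitesimally Hilbertian $\mathrm{CD}(K,N)$ space.

A \emph{weighted manifold} is a Riemannian $n$-manifold $(M,g)$ with a measure $\mathfrak m=e^{-f}\mathrm{vol}_g$, $f$ smooth. For $N>n$ its Bakry--\'Emery tensor is
\[
\mathrm{Ric}_N=\mathrm{Ric}+\mathrm{Hess}f-\frac{df\otimes df}{N-n}.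
\]
If $\mathfrak m$ has density $\vartheta$ in coordinates, the weighted Laplacian is $Lu=\vartheta^{-1}\partial_a(\vartheta g^{ab}\partial_bu)$.

Compact spaces $(\mathrm X_J,\mathsf d_J,\mathfrak m_J)$ converge to a compact space $(\mathrm X,\mathsf d,\mathfrak m)$ in the \emph{measured Gromov--Hausdorff sense} if there are Borel maps $\iota_J\colon\mathrm X_J\to\mathrm X$ and numbers $\eta_J\to0$ such that $|\mathsf d(\iota_Jp,\iota_Jp')-\mathsf d_J(p,p')|\le\eta_J$, the image of $\iota_J$ is $\eta_J$-dense, and $(\iota_J)_\#\mathfrak m_J\to\mathfrak m$ weakly. For pointed proper spaces one asks the same on balls of each fixed radius about the base points and tests the measures against continuous functions with bounded support. We use four facts.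
\begin{itemize}
\item[(F1)] A complete weighted $n$-manifold with $\mathrm{Ric}_N\ge Kg$, $N>n$, satisfies $\mathrm{CD}(K,N)$ \cite{Sturm}. Its Cheeger energy is $\int|dw|_g^2\,d\mathfrak m$, which is quadratic, so it is $\mathrm{RCD}(K,N)$.
\item[(F2)] A measured Gromov--Hausdorff limit of compact $\mathrm{RCD}(K,N)$ spaces with uniformly bounded diameters is $\mathrm{RCD}(K,N)$. Indeed, $\mathrm{CD}(K,N)$ is stable (Sturm \cite{Sturm}; Lott--Villani), and so is $\mathrm{RCD}(K,\infty)$, which includes infinitesimal Hilbertianity \cite{AGSDuke,GMS}. The same holds for pointed limits \cite{GMS}.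
\item[(F3)] Suppose that $\mathfrak m$ is doubling, $\mathfrak m(B_{2r}(p))\le C_1\mathfrak m(B_r(p))$, and that a $(1,2)$-Poincar\'e inequality holds: the mean oscillation of a Lipschitz function $w$ on $B_r(p)$ is at most $C_2r$ times the square root of the mean of $(\operatorname{lip}w)^2$ on $B_{C_3r}(p)$. Then $|Dw|=\operatorname{lip}w$ a.e.\ for Lipschitz $w\in W^{1,2}(\mathrm X)$ \cite{Cheeger}.
\item[(F4)] For $w\in W^{1,2}(\mathrm X)$ there are Lipschitz $w_n\to w$ in $L^2$ with $\mathrm{Ch}(w_n)\to\mathrm{Ch}(w)$ \cite{AGSRev}. If $W^{1,2}(\mathrm X)$ is a Hilbert space, then $w_n\to w$ weakly with convergent norms, hence strongly.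
\end{itemize}

\subsection{Warped products and conformal changes}

Let $g=g_B+w^2g_F$ on $B\times F$, with $w>0$ smooth on $B$ and $\dim F=m$. For $\mathsf v,\mathsf v'$ tangent to $B$ and a $g$-unit vector $e$ tangent to $F$ we have $\mathrm{Ric}(\mathsf v,e)=0$ and
\begin{equation}\label{eq:warp}
\mathrm{Ric}(\mathsf v,\mathsf v')=\Big(\mathrm{Ric}_B-\frac mw\mathrm{Hess}_Bw\Big)(\mathsf v,\mathsf v'),\qquad
\mathrm{Ric}(e,e)=\mathrm{Ric}_F(e,e)-\frac{\Delta_Bw}{w}-(m-1)\frac{|\nabla w|_B^2}{w^2}.
\end{equation}
For a function $f$ on $B$,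
\begin{equation}\label{eq:warphess}
\mathrm{Hess}f(\mathsf v,\mathsf v')=\mathrm{Hess}_Bf(\mathsf v,\mathsf v'),\qquad \mathrm{Hess}f(e,e)=\langle\nabla f,\nabla\log w\rangle_B .
\end{equation}
For $g_B=e^{2\psi}|dx|^2$ on an open subset of $\mathbb R^4$, with Euclidean operators on the right and $d\psi^2=d\psi\otimes d\psi$,
\begin{equation}\label{eq:conf}
\begin{gathered}
\mathrm{Ric}_B=-2(\nabla^2\psi-d\psi^2)-(\Delta\psi+2|\nabla\psi|^2)|dx|^2,\qquad \mathrm{Hess}_B\psi=\nabla^2\psi-2d\psi^2+|\nabla\psi|^2|dx|^2,\\
\Delta_B\varphi=e^{-2\psi}(\Delta\varphi+2\nabla\psi\cdot\nabla\varphi),\qquad\langle\nabla\psi,\nabla\varphi\rangle_B=e^{-2\psi}\nabla\psi\cdot\nabla\varphi .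
\end{gathered}
\end{equation}

\subsection{Positive solutions of $\Delta a=Wa$}

The amplitudes of our modes solve this equation with $0\le W\le k^2$. At the scale $1/k$ such solutions behave like harmonic functions.

\begin{lemma}\label{lem:grad}
There are absolute constants $C_H\ge1$ and $C$ with the following property. Let $a>0$ be smooth with $\Delta a=Wa$ on $B_{1/k}(x)\subset\mathbb R^4$, where $0\le W\le k^2$. Then $|\nabla a(x)|\le C_Hk\,a(x)$. If $W$ is constant on the ball, then $|\nabla^\ell a(x)|\le Ck^\ell a(x)$ for $\ell\le4$.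
\end{lemma}

\begin{proof}
Scale and translate so that $k=1$ and $x=0$. Harnack's inequality for positive solutions of $\Delta a=Wa$ on $B_1$ with $|W|\le1$ gives $\sup_{B_{1/2}}a\le Ca(0)$, hence $|\Delta a|\le Ca(0)$ on $B_{1/2}$. The interior estimate for Poisson's equation, $|\nabla a(0)|\le C(\sup_{B_{1/2}}|a|+\sup_{B_{1/2}}|\Delta a|)$, gives the first claim. If $W$ is constant, $a(x)\cos(\sqrt W\,t)$ is harmonic on $B_1\times\mathbb R$ and bounded by $Ca(0)$ on the ball of radius $\frac12$ in $\mathbb R^5$. The derivative estimates for harmonic functions at the origin give the second claim.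
\end{proof}

\begin{lemma}[Comparison]\label{lem:max}
Let $U\subset\mathbb T^3\times\mathbb R$ be open, $W>0$ on $U$, and let $w\in C^2(U)\cap C(\overline U)$ satisfy $\Delta w\ge Ww$ in $U$ and $w\le0$ on $\partial U$. Then $w\le0$ if $U$ is bounded. The same holds if $U=\{z>b\}$, $w$ is bounded above and $W\ge w_0$ for a constant $w_0>0$.
\end{lemma}

\begin{proof}
If $U$ is bounded and $\max w>0$, the maximum is interior, and there $0\ge\Delta w\ge Ww>0$, which is absurd. In the second case let $w^\eta=w-\eta\cosh(\sqrt{w_0}(z-b))$ with $\eta>0$. Then $\Delta w^\eta\ge Ww-\eta w_0\cosh(\sqrt{w_0}(z-b))\ge Ww^\eta$, and $w^\eta<0$ for $z=b$ and for all large $z$. The first case gives $w^\eta\le0$; let $\eta\to0$.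
\end{proof}

\section{Warped metrics and their modes}\label{sec:warped}

All our spaces live on the $6$-torus
\[
M=\mathbb T^3\times(\mathbb R/8\mathbb Z)\times(\mathbb R/2\pi\mathbb Z)^2,\qquad\mathbb T^3=(\mathbb R/\mathbb Z)^3,
\]
with coordinates $x=(x',z)$, $z\in[-4,4]$, and $y=(y_1,y_2)$, and with flat metric $g_0=|dx|^2+|dy|^2$. The symbols $\nabla,\Delta,|\cdot|$ without index are Euclidean in $x\in\mathbb R^4$. For smooth functions $\psi,\varphi_1,\varphi_2$ of $x$ alone consider
\begin{equation}\label{eq:metric}
g=e^{2\psi}|dx|^2+e^{2\varphi_1}dy_1^2+e^{2\varphi_2}dy_2^2,\qquad\mathfrak m=e^{2\psi}dx\,dy .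
\end{equation}
Since $\mathrm{vol}_g=e^{4\psi+\varphi_1+\varphi_2}dx\,dy$, we have $\mathfrak m=e^{-f}\mathrm{vol}_g$ with $f=2\psi+\varphi_1+\varphi_2$. The measure is chosen so that the weighted Laplacian has no first-order terms:
\[
Lu=e^{-2\psi}\Delta u+e^{-2\varphi_1}\partial_{y_1}^2u+e^{-2\varphi_2}\partial_{y_2}^2u .
\]
Consequently a \emph{mode} $a(x)\cos(ky_i)$ solves $Lu=-\lambda u$ if and only if its \emph{amplitude} $a$ solves
\begin{equation}\label{eq:mode}
\Delta a=Wa,\qquad W=e^{2\psi}\big(k^2e^{-2\varphi_i}-\lambda\big).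
\end{equation}
We call $W$ the \emph{coefficient} of the mode; $\sqrt W$ is its local rate of exponential decay. The price of this choice of measure is the weight $f$, and with it the term $df^2/(N-6)$ in $\mathrm{Ric}_N$. This is where the hypothesis $N>6$ enters.

\begin{lemma}\label{lem:ricci}
Let $N>6$ and $C_0=2+\frac{12}{N-6}$. For \eqref{eq:metric}, the $x$-directions, $\partial_{y_1}$ and $\partial_{y_2}$ are mutually orthogonal for $\mathrm{Ric}_N$. On the unit vector $e_i=e^{-\varphi_i}\partial_{y_i}$,
\begin{equation}\label{eq:vert}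
\mathrm{Ric}_N(e_i,e_i)=-e^{-2\psi}\Delta\varphi_i,
\end{equation}
and on the $x$-directions
\begin{equation}\label{eq:hor}
\mathrm{Ric}_N\ge\big[-\Delta\psi-C_0\big(|\nabla\psi|^2+|\nabla\varphi_1|^2+|\nabla\varphi_2|^2\big)\big]|dx|^2 .
\end{equation}
\end{lemma}

\begin{proof}
The reflection in $y_i$ about a given point preserves $g$ and $f$, reverses $\partial_{y_i}$ and fixes the other coordinate vectors; hence the mixed components vanish. Let $g_B=e^{2\psi}|dx|^2$. We apply \eqref{eq:warp} twice with $m=1$, first to $g'=g_B+e^{2\varphi_1}dy_1^2$ and then to $g=g'+e^{2\varphi_2}dy_2^2$, and use $\mathrm{Hess}(e^\varphi)=e^\varphi(\mathrm{Hess}\,\varphi+d\varphi^2)$.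

On $e_1$ the first step gives $-\Delta_B\varphi_1-|\nabla\varphi_1|_B^2$, and the second adds $-\mathrm{Hess}_{g'}\varphi_2(e_1,e_1)=-\langle\nabla\varphi_2,\nabla\varphi_1\rangle_B$ by \eqref{eq:warphess}. Also $\mathrm{Hess}f(e_1,e_1)=\langle\nabla f,\nabla\varphi_1\rangle_B$ and $df(e_1)=0$. In the sum the terms quadratic in $\varphi_1,\varphi_2$ cancel, and \eqref{eq:conf} gives
\[
\mathrm{Ric}_N(e_1,e_1)=-\Delta_B\varphi_1+2\langle\nabla\psi,\nabla\varphi_1\rangle_B=-e^{-2\psi}\Delta\varphi_1 .
\]
The roles of $y_1$ and $y_2$ are symmetric.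

On the $x$-directions $\mathrm{Ric}=\mathrm{Ric}_B-\sum_i(\mathrm{Hess}_B\varphi_i+d\varphi_i^2)$ and $\mathrm{Hess}f=2\,\mathrm{Hess}_B\psi+\sum_i\mathrm{Hess}_B\varphi_i$. By \eqref{eq:conf}, $\mathrm{Ric}_B+2\,\mathrm{Hess}_B\psi=-\Delta\psi\,|dx|^2-2d\psi^2$, so
\[
\mathrm{Ric}+\mathrm{Hess}f=-\Delta\psi\,|dx|^2-2d\psi^2-d\varphi_1^2-d\varphi_2^2 .
\]
The Cauchy--Schwarz inequality gives $df^2\le3(4d\psi^2+d\varphi_1^2+d\varphi_2^2)$, and $d\varphi^2\le|\nabla\varphi|^2|dx|^2$ for every function $\varphi$. This yields \eqref{eq:hor}.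
\end{proof}

\section{How a faster oscillation can decay more slowly}\label{sec:model}

This section explains the construction on explicit solutions. We take $\lambda=0$ and $\psi=0$, fix $0<\theta\le\frac18$ and $\varepsilon=\theta/100$, and consider one layer $\{0\le\zeta\le D\}$, where $\zeta$ is $z$ up to a translation. The \emph{old} mode has frequency $k$ in $y_1$, the \emph{new} mode has frequency $k'=(1+\varepsilon)k$ in $y_2$.

\paragraph{The flat metric.} The decaying amplitude of frequency $k$ is $e^{-kz}$, which vanishes nowhere. To reach zero at a finite height we let the rate of decay tend to infinity along a chain of modes with $k_j\to\infty$, each of which hands over to the next within a layer of thickness $D_j$, where $\sum D_j<\infty$. Section~\ref{sec:switch} shows that a mode can be switched on or off by a $C^2$-small change of the metric wherever its amplitude is at most $\delta k'^{-2}$ times the amplitude of the other mode, with $\delta$ absolute; the factor $k'^{-2}$ pays for two derivatives of a perturbation that oscillates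 at frequency $k'$. So the ratio of the new to the old amplitude has to start below $\delta k'^{-2}$ and end above $\delta^{-1}k'^2$. In the flat metric it is $ce^{-(k'-k)\zeta}$, which decreases.

\paragraph{A longer circle.} Let $\varphi_1=0$ and $\varphi_2=\theta$. By \eqref{eq:mode} the amplitudes are $e^{-k\zeta}$ and $ce^{-k'e^{-\theta}\zeta}$. Since $e^{-\theta}\le1-\theta+\theta^2/2\le1-\frac{15}{16}\theta$, we have $(1+\varepsilon)e^{-\theta}\le1-\frac\theta2$, and the ratio grows at least like $e^{\theta k\zeta/2}$. The handover succeeds if $\frac12\theta kD\ge4\log k'+2\log\frac1\delta$. For $D_j=(j+1)^{-2}$ and geometrically growing $k_j$ the left side grows geometrically in $j$ and the right side linearly, so this holds in all layers once $k_1$ is large.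

\paragraph{The cost of changing the circles.} In the next layer the circle $y_1$ has to be the longer one, so the functions $\varphi_i$ must move. Suppose that they depend on $\zeta$ only, vanish near $\zeta=0$ and $\zeta=D$, and that $\mathrm{Ric}_N\ge-\Lambda_0g$. By \eqref{eq:vert}, $\varphi_i''\le\Lambda_0$. Integrating twice from either end gives $\varphi_i\le\frac12\Lambda_0\min(\zeta,D-\zeta)^2\le\Lambda_0D^2/8$. The function $\varphi_i+\frac12\Lambda_0\zeta(D-\zeta)$ is concave and vanishes at the ends, so $\varphi_i\ge-\Lambda_0D^2/8$. The quotient of the new by the old coefficient is $(k'/k)^2e^{-2(\varphi_2-\varphi_1)}\ge(k'/k)^2e^{-\Lambda_0D^2/2}$, and it can drop below $1$ only if $k'/k<e^{\Lambda_0D^2/4}$. As $\sum D_j^2<\infty$, the frequencies would stay bounded. If $\varphi_2=h(x',\zeta)\ge0$ depends on $x'$ too, the mean of $h$ over $\mathbb T^3$ still has second derivative at most $\Lambda_0$, hence is at most $\Lambda_0D^2/8$. At each height the set $\{h\ge\theta/2\}$ therefore has measure at most $\Lambda_0D^2/(4\theta)$: the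 circle can be long only on a small set.

\paragraph{Tubes.} A small set suffices. For a radial function $w(r)$ on $\mathbb R^3$, $r=|x'|$, we have $\Delta w=(rw)''/r$. Hence
\begin{equation}\label{eq:sinc}
\Phi_\rho(x')=\frac{\sin(\pi r/\rho)}{\pi r/\rho}\quad\text{satisfies}\quad\Delta\Phi_\rho=-\frac{\pi^2}{\rho^2}\Phi_\rho,
\end{equation}
and $0\le\Phi_\rho\le1$ on $\{r\le\rho\}$, $\Phi_\rho(0)=1$, $\Phi_\rho=0$ for $r=\rho$. If the new coefficient is at most $W_*<k^2$ in the tube $\{r<\rho\}$, then $\Phi_\rho(x')e^{-\mu\zeta}$ with $\mu^2=W_*+\pi^2/\rho^2$ is a subsolution of \eqref{eq:mode} that vanishes on the wall of the tube. On the axis the new amplitude therefore decays at rate at most $\mu$, and $\mu<k$ once $k\rho$ is large. To transfer the gain from the axes to the whole level we repeat the tubes with a period $s$: by Lemma~\ref{lem:grad} the amplitude varies along a level at most by the factor $e^{C_Hk's}$, which is negligible against the gain $e^{c\theta kD}$ if $s\ll\theta D$. The scales in layer $j$ are thus ordered as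
\[
1/k_j\ll\rho_j\ll s_j\ll D_j .
\]
It remains to see that such tubes have bounded curvature cost although $\rho_j\to0$.

\section{Tubes of bounded curvature}\label{sec:tubes}

From now on $N>6$ is fixed, and
\[
C_0=2+\tfrac{12}{N-6},\qquad\theta=\tfrac1{4C_0}\le\tfrac18,\qquad\varepsilon=\tfrac\theta{100}.
\]
Let $h$ be the warping function of the new circle. By \eqref{eq:vert} we need $\Delta h\le\Lambda_0$, which allows superharmonic peaks. The horizontal bound \eqref{eq:hor} contains $-C_0|\nabla h|^2$, which is of order $-\theta^2/\rho^2$ near the axis of a tube of radius $\rho$. We compensate it by a conformal factor $\psi$ that is a concave function of $h$, so that $-\Delta\psi$ contains $+2C_0|\nabla h|^2$. The smallness of $\theta$ gives $\psi\le h/2$, so the factor $e^{2\psi}$ in \eqref{eq:mode} destroys at most half of the gain $e^{-2h}$. Finally, the warping function of the old circle is chosen as the function $F(\psi)$ that makes the old coefficient constant; for $\lambda=0$ it is $F(\psi)=\psi$. Then each amplitude feels the tubes of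 one layer only, and it inherits the period of that layer.

\begin{lemma}\label{lem:comp}
Let $h$ be smooth with $0\le h\le\theta$ and $\Delta h\le\Lambda_0$, where $\Lambda_0\ge0$. Let $0\le\lambda<k^2$ and
\[
\psi=C_0(2\theta h-h^2),\qquad F(\psi)=-\tfrac12\log\frac{(k^2-\lambda)e^{-2\psi}+\lambda}{k^2}.
\]
If one of $\varphi_1,\varphi_2$ equals $h$ and the other equals $F(\psi)$, then \eqref{eq:metric} satisfies $\mathrm{Ric}_N\ge-\Lambda_0g$. Moreover $0\le F(\psi)\le\psi\le h/2$ and $e^{2\psi}(k^2e^{-2F(\psi)}-\lambda)=k^2-\lambda$.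
\end{lemma}

\begin{proof}
The last identity is the definition of $F$. Recall $2C_0\theta=\frac12$. From $\psi=C_0h(2\theta-h)$ we get $0\le\psi\le h/2$. Since $\nabla\psi=2C_0(\theta-h)\nabla h$ and $0\le\theta-h\le\theta$,
\[
|\nabla\psi|\le\tfrac12|\nabla h|,\qquad\Delta\psi=2C_0(\theta-h)\Delta h-2C_0|\nabla h|^2\le\tfrac12\Lambda_0-2C_0|\nabla h|^2 .
\]
With $t=(k^2-\lambda)e^{-2\psi}$ we have $dt/d\psi=-2t$, so $F'=t/(t+\lambda)\in(0,1]$ and $F''=-2\lambda t/(t+\lambda)^2\le0$; also $F(0)=0$. Hence $0\le F(\psi)\le\psi$, $|\nabla F(\psi)|\le\frac12|\nabla h|$ and $\Delta F(\psi)=F'\Delta\psi+F''|\nabla\psi|^2\le\frac12\Lambda_0$. By \eqref{eq:vert} both vertical components are at least $-e^{-2\psi}\Lambda_0\ge-\Lambda_0$. The bracket in \eqref{eq:hor} is at least $-\frac12\Lambda_0+2C_0|\nabla h|^2-C_0(\frac14+1+\frac14)|\nabla h|^2\ge-\frac12\Lambda_0$, and $|dx|^2\le e^{2\psi}|dx|^2$.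
\end{proof}

Now we build $h$. Fix once and for all smooth functions $\omega\colon[0,\infty)\to[0,1]$ with $\omega=1$ on $[0,\frac14]$ and $\omega=0$ on $[0.45,\infty)$, and $\xi\colon\mathbb R\to[0,1]$ with compact support in $(\frac18,\frac78)$ and $\xi=1$ on $[\frac14,\frac34]$. Put
\[
C_\omega=64\|\omega'\|_\infty+4\|\omega''\|_\infty\ge1,\qquad C_\xi=4\|\xi''\|_\infty+12\|\xi'\|_\infty^2,\qquad\Lambda_0=1+C_\xi+C_\xi^2 .
\]

\begin{lemma}[Tubes]\label{lem:tube}
Let $D>0$, $s^{-1}\in\mathbb N$ and $0<\rho\le\min(D^5,s^3/C_\omega,s/10)$. There is a smooth function $h$ on $\mathbb T^3\times[0,D]$, periodic under $s\mathbb Z^3$, such that $0\le h\le\theta$, $\Delta h\le\Lambda_0$, $h=0$ unless $\frac D8<\zeta<\frac{7D}8$, and $h\ge0.7\,\theta$ on $\{|x'|<\rho,\ \frac D4\le\zeta\le\frac{3D}4\}$.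
\end{lemma}

\begin{proof}
\emph{The cross section.} Let $G(r)=(1+r^2/\rho^2)^{-1/2}$, a bounded version of the Newtonian potential $\rho/r$. Then $G'=-r\rho^{-2}G^3$, $(rG)'=G^3$ and $(rG)''=-3r\rho^{-2}G^5$, so $\Delta G=-3\rho^{-2}G^5$ in $\mathbb R^3$. Let $H(x')=\omega(|x'|/s)G(|x'|)$ on the cube $[-\frac s2,\frac s2]^3$. It is smooth and supported in the interior of the cube, so its $s\mathbb Z^3$-periodic extension is smooth, and it descends to $\mathbb T^3$ because $s^{-1}\in\mathbb N$. Where $\omega(r/s)$ is not locally constant we have $r\ge s/4$, and there $G\le\rho/r\le4\rho/s$, $|G'|\le\rho/r^2\le16\rho/s^2$ and $|\Delta[\omega(r/s)]|\le s^{-2}(\|\omega''\|_\infty+8\|\omega'\|_\infty)$. The product rule gives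
\[
\Delta H\le-3\rho^{-2}\omega G^5+\big(32\|\omega'\|_\infty+4\|\omega''\|_\infty+32\|\omega'\|_\infty\big)\rho s^{-3}\le-3\rho^{-2}\omega G^5+1 .
\]
The cross section is three-dimensional for the sake of this estimate: the decay $\rho/r$ makes the truncation cost $\rho s^{-3}$, which is bounded for a radius $\rho$ that is only polynomially small in $s$.

\emph{The ends.} A cutoff in $\zeta$ produces a positive term of order $D^{-2}H$, and $H=1$ on the axis. There the term $-3\rho^{-2}G^5$ is very negative, but it is multiplied by the cutoff, which is small near the ends. A fourth power balances the two. Let $\gamma=\xi(\zeta/D)^2\in[0,1]$ and $h=\theta\gamma^2H$. Then $(\gamma^2)''=D^{-2}(4\xi^3\xi''+12\xi^2\xi'^2)\le C_\xi D^{-2}\gamma$, and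
\[
\Delta h=\theta\big((\gamma^2)''H+\gamma^2\Delta H\big)\le\theta\Big(\omega\big[C_\xi D^{-2}G\,\gamma-3\rho^{-2}G^5\gamma^2\big]+1\Big).
\]
Where $G\le D^2$ the bracket is at most $C_\xi$. Where $G>D^2$ we use $A\gamma-B\gamma^2\le A^2/(4B)$ and bound the bracket by $C_\xi^2D^{-4}\rho^2/(12G^3)\le C_\xi^2\rho^2D^{-10}\le C_\xi^2$. Hence $\Delta h\le\Lambda_0$. On the set in the last claim $\omega=1$ because $\rho\le s/10$, $\gamma=1$, and $G\ge1/\sqrt2>0.7$.
\end{proof}

\section{The layered geometry}\label{sec:layers}

Two cases run in parallel: Case~H, with $\lambda=0$, produces $X_H$, and Case~E, with $\lambda>0$, produces $X_E$. All objects are defined for $z\ge0$ and extended by the reflection $z\mapsto-z$.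

\subsection{Parameters}

\paragraph{Layers.} Let $D_j=(j+1)^{-2}$, $Z_1=1$, $Z_{j+1}=Z_j+D_j$ and $z_\infty=\lim Z_j=\pi^2/6<2$. \emph{Layer $j$} is $\{Z_j\le z\le Z_{j+1}\}$, with depth $\zeta=z-Z_j$, and $\Sigma=\{|z|=z_\infty\}$. The period and the radius of the tubes in layer $j$ are
\[
s_j=\frac1{\lceil100C_H/(\theta D_{j+1})\rceil},\qquad\rho_j=\min\big(D_j^5,\ s_j^3/C_\omega,\ s_j/10\big).
\]
Then $s_j^{-1}\in\mathbb N$ and
\begin{equation}\label{eq:s}
C_Hs_{j-1}\le\varepsilon D_j\quad(j\ge2),\qquad C_Hs_j\le\varepsilon D_{j+1}\le\varepsilon D_j .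
\end{equation}
Since $s_j\ge\theta D_{j+1}/(200C_H)$, we have $\rho_j\ge cj^{-10}$ with $c=c(\theta)>0$.

\paragraph{Frequencies and eigenvalue.} Fix an even smooth function $q$ on $\mathbb R$ with $q(z)=|z|$ for $|z|\ge\frac12$, and let $Q=1+\max|q''|$. Let $k_1\ge Q/\varepsilon$ be an integer, $k_{j+1}=\lceil(1+\varepsilon)k_j\rceil$, and let $\sigma(j)\in\{1,2\}$ alternate with $\sigma(1)=1$. Mode $j$ will have frequency $k_j$ in the variable $y_{\sigma(j)}$. As $\varepsilon k_j\ge1$,
\[
(1+\varepsilon)k_j\le k_{j+1}\le(1+2\varepsilon)k_j\le2k_j .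
\]
In Case~H let $\lambda=0$. In Case~E let $\kappa_1>0$ solve $\kappa_1^2+Q\kappa_1=k_1^2$ and let $\lambda=Q\kappa_1$. In both cases put $\kappa_j=\sqrt{k_j^2-\lambda}$, which agrees with $\kappa_1$ for $j=1$; this is the rate of decay of mode $j$ in the flat metric. Since $\lambda\le Qk_1\le\varepsilon k_1^2$, we have $(1-\varepsilon)k_j\le\kappa_j\le k_j$.

\paragraph{The size of $k_1$.} Let $\delta\in(0,1)$ be the absolute constant of Lemma~\ref{lem:size}. We fix $k_1$ so large that for all $j\ge1$
\begin{equation}\label{eq:k}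
\varepsilon k_jD_j\ge1,\qquad\rho_jk_j\ge\frac{4\pi}{\sqrt\theta},\qquad0.045\,\theta k_jD_j\ge4\log k_{j+1}+2\log\frac1\delta+2 .
\end{equation}
This is possible. The numbers $D_j,\rho_j,\delta$ do not depend on $k_1$, and $c_0=\inf_j(1+\varepsilon)^{(j-1)/2}\min(D_j,\rho_j)$ is positive because $D_j$ and $\rho_j$ decay polynomially. From $k_j\ge(1+\varepsilon)^{j-1}k_1$ we get $k_j\min(D_j,\rho_j)\ge c_0\sqrt{k_1}\sqrt{k_j}\ge c_0k_1$. This gives the first two inequalities for large $k_1$. The right side of the third is at most $(10+2\log\frac1\delta)\sqrt{k_j}$, because $\log k_{j+1}\le\log(2k_j)\le2\sqrt{k_j}$.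

\subsection{The unperturbed metric}

We define $\psi,\varphi_1,\varphi_2$ on $M\setminus\Sigma$ and let $g^\circ$ and $\mathfrak m$ be given by \eqref{eq:metric}.

\paragraph{In layer $j$.} Let $h$ be the function of Lemma~\ref{lem:tube} for $D_j,s_j,\rho_j$, and put $\psi=C_0(2\theta h-h^2)$, $\varphi_{\sigma(j+1)}=h$ and $\varphi_{\sigma(j)}=F(\psi)$ with $k=k_j$. By Lemma~\ref{lem:comp}, $\mathrm{Ric}_N\ge-\Lambda_0g^\circ$, with $\Lambda_0$ independent of $j$. The metric is flat, that is $\psi=\varphi_1=\varphi_2=0$, for $\zeta\le D_j/8$ and for $\zeta\ge7D_j/8$. Figure~\ref{fig:layer} shows the layer.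

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=10,yscale=0.9]
\fill[gray!35] (0.03,0) rectangle (0.06,3);
\fill[gray!35] (0.94,0) rectangle (0.97,3);
\foreach \y in {0.5,1.5,2.5}{
  \fill[black!25] (0.125,{\y-0.07}) rectangle (0.875,{\y+0.07});
  \fill[black!75] (0.25,{\y-0.07}) rectangle (0.75,{\y+0.07});}
\draw (0,0) rectangle (1,3);
\draw[dashed] (0.125,0)--(0.125,3);
\draw[dashed] (0.875,0)--(0.875,3);
\draw[<->] (0.5,0.57)--(0.5,1.43) node[midway,right]{$s_j$};
\foreach \x/\l in {0/{$0$},0.125/{$\frac D8$},0.25/{$\frac D4$},0.75/{$\frac{3D}4$},0.875/{$\frac{7D}8$},1/{$D$}}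
  \draw (\x,0)--(\x,-0.1) node[below]{\l};
\node[left] at (0,1.5){$x'$};
\node[below] at (0.5,-0.1){$\zeta$};
\node[above] at (0.045,3){\small on: $j+1$};
\node[above] at (0.955,3){\small off: $j$};
\end{tikzpicture}
\caption{Layer $j$, of thickness $D=D_j$, not to scale. The metric is changed in periodic tubes (horizontal bars) between the dashed lines; in the dark parts, of radius $\rho_j$, the circle of mode $j+1$ is longer by at least the factor $e^{0.7\theta}$. Outside the dashed lines the unperturbed metric is flat. Mode $j+1$ is switched on in the left gray slab and mode $j$ is switched off in the right gray slab.}\label{fig:layer}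
\end{figure}

\paragraph{Beyond $\Sigma$.} For $|z|>z_\infty$ the metric is flat.

\paragraph{In the core $\{|z|\le1\}$.} The chain has to start somewhere. In Case~H the core is flat, and the first mode will be considered only for $z>0$. It cannot be continued to all of $M$: on a compact space a harmonic function $u$ may be tested against itself, which gives $|Du|=0$. In Case~E we need a solution on all of $M$, so the first amplitude must join $e^{-\kappa_1z}$ to $e^{\kappa_1z}$. We prescribe the amplitude $e^{-\kappa_1q(z)}$ and solve \eqref{eq:mode} for the metric: let $\psi=\varphi_2=0$ and define $\varphi_1(z)$ by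
\begin{equation}\label{eq:core}
k_1^2e^{-2\varphi_1}=\lambda+\kappa_1^2q'^2-\kappa_1q'' .
\end{equation}
The right side is positive since $\lambda=Q\kappa_1>\kappa_1\max|q''|$; this dictates the choice of $\lambda$. For $|z|\ge\frac12$ it equals $\lambda+\kappa_1^2=k_1^2$, so $\varphi_1=0$ there. The function $\varphi_1$ is smooth and even. The core is one fixed smooth compact piece, so $\mathrm{Ric}_N\ge-K_0g^\circ$ on it for some $K_0\ge0$.

\paragraph{The coefficients.} In layer $j$ the coefficient \eqref{eq:mode} of the old mode $j$ is the constant $\kappa_j^2$, by Lemma~\ref{lem:comp}. The coefficient of the new mode $j+1$ is $W=e^{2\psi}(k'^2e^{-2h}-\lambda)$ with $k'=k_{j+1}$. It equals $\kappa_{j+1}^2$ where $h=0$. From $0\le\psi\le h/2$, $h\le\theta\le\frac18$, $\lambda\le\varepsilon k'^2$ and Lemma~\ref{lem:tube} we obtain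
\begin{equation}\label{eq:W}
0<k'^2(e^{-2\theta}-\varepsilon)\le W\le k'^2e^{-h}\le k'^2,\qquad W\le k'^2e^{-0.7\theta}\ \text{ on }\big\{|x'|<\rho_j,\ \tfrac{D_j}4\le\zeta\le\tfrac{3D_j}4\big\}.
\end{equation}

\section{The amplitudes and the handover}\label{sec:amplitudes}

Let $a_1=e^{-\kappa_1q(z)}$ in Case~E and $a_1=e^{-k_1z}$, $z>0$, in Case~H. It solves \eqref{eq:mode} for $|z|\le Z_2$, respectively $0<z\le Z_2$. Indeed, in the core of Case~E we have $a_1''/a_1=\kappa_1^2q'^2-\kappa_1q''=k_1^2e^{-2\varphi_1}-\lambda$ by \eqref{eq:core}; everywhere else the coefficient is $\kappa_1^2$ and $a_1=e^{-\kappa_1z}$, where $\kappa_1=k_1$ in Case~H.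

For $j\ge2$, mode $j$ is new in layer $j-1$ and old in layer $j$. We define its amplitude on the auxiliary half-cylinder $\mathbb T^3\times[Z_{j-1},\infty)$, which selects the decaying solution. Let $W_j$ be the new-mode coefficient in layer $j-1$ and $W_j=\kappa_j^2$ for $z\ge Z_j$. This function is smooth, periodic under $s_{j-1}\mathbb Z^3$, bounded below by a positive constant, and at most $k_j^2$. We write $\overline a_j(z)=\max a_j(\cdot,z)$ and $\underline a_j(z)=\min a_j(\cdot,z)$.

\begin{lemma}\label{lem:amp}
Let $j\ge2$ and $c_j>0$. There is a unique bounded function $a_j$, smooth for $z>Z_{j-1}$ and continuous for $z\ge Z_{j-1}$, with $\Delta a_j=W_ja_j$ and $a_j=c_j$ on $\{z=Z_{j-1}\}$. It satisfies: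
\begin{itemize}
\item[(i)] $0<a_j\le c_j$, and $a_j$ is periodic under $s_{j-1}\mathbb Z^3$;
\item[(ii)] $\underline a_j(b)e^{-\kappa_j(z-b)}\le a_j(\cdot,z)\le\overline a_j(b)e^{-\kappa_j(z-b)}$ for $z\ge b\ge Z_j$;
\item[(iii)] $a_j(\cdot,z)\ge\underline a_j(b)e^{-k_j(z-b)}$ for $z\ge b\ge Z_{j-1}$;
\item[(iv)] $\overline a_j(z)\le e^{C_Hk_js_{j-1}}\underline a_j(z)$ for $z\ge Z_{j-1}+1/k_j$.
\end{itemize}
Statement \textup{(ii)} also holds for $j=1$, with equality.
\end{lemma}

\begin{proof}
Write $Z=Z_{j-1}$, $c=c_j$, $k=k_j$, $W=W_j$. Uniqueness follows from Lemma~\ref{lem:max} applied to the difference of two solutions. For $T>Z$ let $a^T$ solve $\Delta a^T=Wa^T$ on $\mathbb T^3\times[Z,T]$ with values $c$ at $z=Z$ and $0$ at $z=T$; this Dirichlet problem has a smooth solution since $W$ is smooth and positive. The function $b^T=c\sinh(k(T-z))/\sinh(k(T-Z))\ge0$ has the same boundary values and $\Delta b^T=k^2b^T\ge Wb^T$, so $a^T\ge b^T$ by Lemma~\ref{lem:max}. Then $\Delta(a^T-c)=Wa^T\ge W(a^T-c)$ gives $a^T\le c$, and for $T'>T$ comparison on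 $[Z,T]$ gives $a^{T'}\ge a^T$. By interior estimates the increasing limit $a_j$ is a smooth solution, and $ce^{-k(z-Z)}=\lim b^T\le a_j\le c$. So $a_j$ is positive and attains the boundary value. Translates of $a_j$ by $s_{j-1}\mathbb Z^3$ solve the same problem, which proves (i).

For (ii) apply Lemma~\ref{lem:max} on $\{z>b\}$ to $a_j-\overline a_j(b)e^{-\kappa_j(z-b)}$ and to $\underline a_j(b)e^{-\kappa_j(z-b)}-a_j$, both of which solve $\Delta w=\kappa_j^2w$. For (iii) apply it to $w=\underline a_j(b)e^{-k(z-b)}-a_j$, which satisfies $\Delta w\ge Ww$ because $k^2\ge W$. For (iv), Lemma~\ref{lem:grad} gives $|\nabla\log a_j|\le C_Hk$ on the level $z$, and by periodicity any two points of the level can be replaced by points at distance at most $\frac{\sqrt3}2s_{j-1}$.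
\end{proof}

The new mode has to enter far below the old one. We define recursively
\begin{equation}\label{eq:c}
c_{j+1}=\delta\,k_{j+1}^{-2}\,e^{-2\varepsilon\kappa_jD_j}\,\underline a_j(Z_j),\qquad j\ge1 .
\end{equation}

\begin{proposition}[Handover]\label{prop:handover}
In layer $j\ge1$, with $D=D_j$ and $k'=k_{j+1}$:
\begin{itemize}
\item[(on)] $a_{j+1}\le\delta k'^{-2}a_j$ for $0\le\zeta\le2\varepsilon D$;
\item[(off)] $a_j\le\delta k'^{-2}a_{j+1}$ for $(1-2\varepsilon)D\le\zeta\le(1-\varepsilon)D$.
\end{itemize}
\end{proposition}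

\begin{proof}
For (on), $a_{j+1}\le c_{j+1}$ by (i), and $a_j\ge\underline a_j(Z_j)e^{-2\varepsilon\kappa_jD}$ by (ii); compare with \eqref{eq:c}.

For (off) we follow the new amplitude from below: with the crude rate $k'$ up to the tube, along the axis of the tube, across a level, and with the crude rate again. Let $z_1=Z_j+\frac D4$, $z_2=Z_j+\frac{3D}4$, $\rho=\rho_j$.

\emph{Up to the tube.} By (iii), $a_{j+1}(\cdot,z_1)\ge m_0:=c_{j+1}e^{-k'D/4}$.

\emph{Along the axis.} Let $\mu^2=k'^2e^{-0.7\theta}+\pi^2/\rho^2$. By \eqref{eq:k}, $\pi^2/(\rho k')^2\le\theta/16$, and for $\theta\le\frac18$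
\[
e^{-0.7\theta}+\tfrac\theta{16}\le1-0.7\,\theta+0.245\,\theta^2+0.0625\,\theta\le1-\tfrac\theta2\le\big(1-\tfrac\theta4\big)^2 .
\]
Hence $k'/2\le\mu\le k'(1-\frac\theta4)$. The tube is finite, so we replace the exponential of Section~\ref{sec:model} by a function that vanishes at the far end. On $U=\{|x'|<\rho\}\times(z_1,z_2)$ let
\[
v=m_0\,\Phi_\rho(x')\,\frac{\sinh(\mu(z_2-z))}{\sinh(\mu D/2)}\ge0 .
\]
By \eqref{eq:sinc} and \eqref{eq:W}, $\Delta v=k'^2e^{-0.7\theta}v\ge W_{j+1}v$. On $\partial U$ we have $v\le m_0\le a_{j+1}$ where $z=z_1$, and $v=0$ elsewhere. Lemma~\ref{lem:max} gives $a_{j+1}\ge v$ on $U$. Let $z^*=z_2-1/\mu$. The first inequality in \eqref{eq:k} and $\varepsilon\le\frac1{800}$ give $D\ge800/k'$, so $1/\mu\le2/k'\le D/4$ and $z^*\ge Z_j+\frac D2\ge Z_j+1/k'$. Since $\sinh1\ge1$ and $\sinh t\le e^t$,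
\[
a_{j+1}(0,z^*)\ge m_0\frac{\sinh1}{\sinh(\mu D/2)}\ge m_0e^{-\mu D/2}.
\]

\emph{Across the level and beyond.} By (iv) at the level $z^*$ and (iii) from $z^*$ on, for $z\ge z^*$,
\[
\log\frac{c_{j+1}}{a_{j+1}}\le\frac{k'D}4+\frac{\mu D}2+C_Hk's_j+k'\Big(\zeta-\frac{3D}4+\frac1\mu\Big)\le k'\zeta-\frac{\theta k'D}8+C_Hk's_j+2,
\]
where we used $k'/\mu\le2$ and $\mu\le k'(1-\frac\theta4)$. The term $-\theta k'D/8$ is the gain of the tube.

\emph{Balance.} The slab in (off) lies in $\{z\ge z^*\}$ because $1-2\varepsilon\ge\frac34$. By (ii), $a_j\le\overline a_j(Z_j)e^{-\kappa_j\zeta}$. With \eqref{eq:c},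
\[
\log\frac{a_j}{a_{j+1}}\le\log\frac{\overline a_j(Z_j)}{\underline a_j(Z_j)}+2\varepsilon\kappa_jD+(k'-\kappa_j)\zeta+C_Hk's_j-\frac{\theta k'D}8+\log\frac1\delta+2\log k'+2 .
\]
We measure the first five terms in the unit $\theta k_jD$, with $\varepsilon=\theta/100$. The first vanishes for $j=1$; for $j\ge2$ (iv) applies at $Z_j$, because $D_{j-1}\ge1/k_{j-1}\ge1/k_j$ by \eqref{eq:k}, and with \eqref{eq:s} the term is at most $C_Hk_js_{j-1}\le\varepsilon k_jD$, that is $0.01$ units. The second is at most $0.02$ units. The third is at most $0.03$ units since $k'-\kappa_j\le(1+2\varepsilon)k_j-(1-\varepsilon)k_j$. The fourth is at most $2k_j\varepsilon D$, that is $0.02$ units, by \eqref{eq:s}. The fifth is at most $-0.125$ units. Altogether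
\[
\log\frac{a_j}{a_{j+1}}\le-0.045\,\theta k_jD+\log\frac1\delta+2\log k'+2\le\log\delta-2\log k'
\]
by the third inequality in \eqref{eq:k}.
\end{proof}

\section{Switching modes on and off}\label{sec:switch}

Fix a smooth function $\Xi\colon\mathbb R\to[0,1]$ with $\Xi=0$ on $(-\infty,1]$ and $\Xi=1$ on $[2,\infty)$. Let
\[
\chi_1(z)=\Xi\Big(\frac{Z_2-z}{\varepsilon D_1}\Big),\qquad\chi_j(z)=\Xi\Big(\frac{z-Z_{j-1}}{\varepsilon D_{j-1}}\Big)\Xi\Big(\frac{Z_{j+1}-z}{\varepsilon D_j}\Big)\quad(j\ge2).
\]
In layer $j$ only $\chi_j$ and $\chi_{j+1}$ are nonzero. The cutoff $\chi_{j+1}$ rises from $0$ to $1$ in the \emph{on-slab} $\varepsilon D_j\le\zeta\le2\varepsilon D_j$, where $\chi_j=1$, and $\chi_j$ falls from $1$ to $0$ in the \emph{off-slab} $(1-2\varepsilon)D_j\le\zeta\le(1-\varepsilon)D_j$, where $\chi_{j+1}=1$. Outside the slabs all cutoffs are $0$ or $1$. As $3\varepsilon<\frac18$, the slabs lie in the flat part of the layer. Define, for $z\ge0$ and then by reflection,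
\begin{equation}\label{eq:u}
u=\sum_{j\ge1}\chi_j(z)\,a_j(x)\cos(k_jy_{\sigma(j)})\quad\text{for }z<z_\infty,\qquad u=0\quad\text{for }z\ge z_\infty .
\end{equation}
Outside the slabs $u$ is a sum of at most two modes that solve \eqref{eq:mode}. In a slab it is not a solution for $g^\circ$, and we change the metric so that it becomes one.

\subsection{An exact correction}

Consider one slab. The mode that is not being cut is the \emph{dominant} one, with data $k_d,a_d,y_d$; the other is the \emph{small} one, with data $k_s,a_s,y_s$ and cutoff $\chi$. The variables $y_d,y_s$ are $y_1,y_2$ in some order. Abbreviate $b=\chi a_s$, $\cos_d=\cos(k_dy_d)$, and likewise $\sin_d,\cos_s,\sin_s$. Then $u=a_d\cos_d+b\cos_s$. With $L_0=\Delta+\partial_{y_1}^2+\partial_{y_2}^2$, and since $\Delta a=(k^2-\lambda)a$ for both amplitudes,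
\[
(L_0+\lambda)u=\mathcal E\cos_s,\qquad\mathcal E=2\chi'\partial_za_s+\chi''a_s .
\]
We look for a small symmetric $2\times2$ matrix $S(x,y)$ with $\operatorname{div}_y(S\nabla_yu)=-\mathcal E\cos_s$. The main part of $\nabla_yu$ is $\partial_{y_d}u=-k_da_d\sin_d$, so to leading order $S\nabla_yu$ is a vector field divisible by $\sin_d$. The entry $S_{dd}$ alone cannot work: it contributes a derivative in $y_d$, which has mean zero over the circle $y_d$, whereas $\mathcal E\cos_s$ does not. We split $1=\cos(2k_dy_d)+2\sin_d^2$. The first part is the $y_d$-derivative of $\sin_d\cos_d/k_d$, which is divisible by $\sin_d$. The second is itself divisible by $\sin_d$, and we integrate the factor $\cos_s$ in $y_s$ instead; this determines the off-diagonal entry and uses that consecutive modes oscillate in different variables. By symmetry of $S$ the off-diagonal entry also acts on $\partial_{y_s}u$; the resulting term is again divisible by $\sin_d$ and is absorbed in $S_{dd}$.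

\begin{lemma}\label{lem:identity}
Let $S_{ss}=0$, $S_{ds}=S_{sd}=\beta$, $S_{dd}=\alpha$, where
\[
\beta=\frac{2\mathcal E\sin_s\sin_d}{k_dk_sa_d},\qquad\alpha=\frac{\mathcal E\cos_s\cos_d}{k_d^2a_d}-\frac{2\mathcal Eb\sin_s^2}{k_d^2a_d^2}.
\]
Then $\Delta u+\operatorname{div}_y\big((I+S)\nabla_yu\big)=-\lambda u$ on the slab.
\end{lemma}

\begin{proof}
We have $\partial_{y_d}u=-k_da_d\sin_d$ and $\partial_{y_s}u=-k_sb\sin_s$, so
\[
\alpha\,\partial_{y_d}u=-\frac{\mathcal E\cos_s\cos_d\sin_d}{k_d}+\frac{2\mathcal Eb\sin_s^2\sin_d}{k_da_d},\qquad\beta\,\partial_{y_s}u=-\frac{2\mathcal Eb\sin_s^2\sin_d}{k_da_d},\qquad\beta\,\partial_{y_d}u=-\frac{2\mathcal E\sin_s\sin_d^2}{k_s}.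
\]
The $d$-component of $S\nabla_yu$ is the sum of the first two expressions, namely $-\mathcal E\cos_s\sin(2k_dy_d)/(2k_d)$, and the $s$-component is the third. As $\mathcal E$ does not depend on $y$,
\[
\operatorname{div}_y(S\nabla_yu)=-\mathcal E\cos_s\big[\cos(2k_dy_d)+2\sin_d^2\big]=-\mathcal E\cos_s .
\]
Adding $L_0u=-\lambda u+\mathcal E\cos_s$ proves the claim.
\end{proof}

\subsection{The size of the correction}

Let $\|S\|_{C^2}$ be the largest supremum over the slab of a partial derivative of order at most $2$, in $(x,y)$, of $\alpha$ or $\beta$.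

\begin{lemma}\label{lem:size}
There is an absolute constant $\delta\in(0,1)$ such that, with this $\delta$ in \eqref{eq:k} and \eqref{eq:c}, $\|S\|_{C^2}\le\frac1{10}$ on every slab.
\end{lemma}

\begin{proof}
Consider a slab in layer $j$ and let $k'=k_{j+1}$. The constants $C$ below are absolute; in particular they do not depend on $\delta$. By the first inequality in \eqref{eq:k}, $1/k'\le1/k_j\le\varepsilon D_j$. This has two consequences. First, $|\chi^{(\ell)}|\le C(\varepsilon D_j)^{-\ell}\le Ck'^\ell$ for $\ell\le4$. Second, open balls of radius $1/k'$ about points of the slab stay in $\{0<\zeta<3\varepsilon D_j\}$, respectively $\{(1-3\varepsilon)D_j<\zeta<D_j\}$. There $a_j$ and $a_{j+1}$ are defined, and their coefficients are the constants $\kappa_j^2,\kappa_{j+1}^2\in[0,k'^2]$. Lemma~\ref{lem:grad} gives $|\nabla^\ell a|\le Ck'^\ell a$ for $\ell\le4$ and $a\in\{a_d,a_s\}$. Hence, for $\ell\le2$,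
\[
|\nabla^\ell\mathcal E|\le Ck'^{\ell+2}a_s,\qquad|\nabla^\ell b|\le Ck'^\ell a_s,\qquad|\nabla^\ell(1/a_d)|\le Ck'^\ell/a_d .
\]
The first bound uses four derivatives of $\chi$ and three of $a_s$; the third follows from $\partial_i(1/a)=-\partial_ia/a^2$ and $\partial_i\partial_l(1/a)=2\partial_ia\,\partial_la/a^3-\partial_i\partial_la/a^2$. Since $k_d,k_s\in[k'/2,k']$, the factors $k_dk_s$ and $k_d^2$ in the denominators cancel the factor $k'^2$ in $\mathcal E$, and each $y$-derivative costs at most $Ck'$. Let $\mathcal R=\sup a_s/a_d$ over the slab. By the product rule, derivatives of order $\ell\le2$ satisfy $|\partial^\ell\beta|\le Ck'^\ell\mathcal R$ and $|\partial^\ell\alpha|\le Ck'^\ell(\mathcal R+\mathcal R^2)$. Proposition~\ref{prop:handover} gives $\mathcal R\le\delta k'^{-2}\le1$, so $\|S\|_{C^2}\le Ck'^2(\mathcal R+\mathcal R^2)\le2C\delta$. Take $\delta=\min(\frac12,\frac1{20C})$.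
\end{proof}

The eigenvalues of $S$ are at most $|\alpha|+|\beta|\le\frac15$ in absolute value, so those of $I+S$ lie in $[\frac12,2]$. The function $\mathcal E$ is smooth and vanishes outside the slab, hence $S$ extends smoothly by zero; it is $2\pi$-periodic in $y$ because the $k_j$ are integers. We define the final metric $g$ on $M\setminus\Sigma$ as $g^\circ$ outside the slabs and as
\[
g=|dx|^2+\big((I+S)^{-1}\big)_{ab}\,dy^a\,dy^b
\]
in the slabs and their mirror images, and we keep the measure $\mathfrak m=e^{2\psi}dx\,dy$, which is $dx\,dy$ in the slabs. There $\mathfrak m=e^{-f}\mathrm{vol}_g$ with $f=-\frac12\log\det(I+S)$, and $Lu=\Delta u+\operatorname{div}_y((I+S)\nabla_yu)$.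

\begin{proposition}\label{prop:summary}
Let $U=M$ in Case~E and $U=\Omega:=\{0<z<4\}$ in Case~H. The metric $g$ and the density $e^{2\psi}$ are smooth on $M\setminus\Sigma$, and there are $K<0$ and $\Lambda\ge1$ such that:
\begin{itemize}
\item[(i)] $\mathrm{Ric}_N\ge Kg$, $\Lambda^{-2}g_0\le g\le\Lambda^2g_0$ and $1\le e^{2\psi}\le e^\theta$ on $M\setminus\Sigma$;
\item[(ii)] $g=g_0$ and $\psi=0$ near $\{|z|=Z_j\}$ for each $j$, and on $\{|z|>z_\infty\}$;
\item[(iii)] $u$ is smooth and $Lu=-\lambda u$ on $U\setminus\Sigma$;
\item[(iv)] $\sup_{\text{layer }j}(|u|+|du|_{g_0})\to0$ as $j\to\infty$, and $u\in C^1(U)$ with $u=0$, $du=0$ on $\Sigma\cap U$;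
\item[(v)] $u\not\equiv0$ in $U$, and $u=0$ on $U\cap\{|z|\ge z_\infty\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) In a slab the components of $\mathrm{Ric}_N$ are universal polynomials in $1/(N-6)$, in $g^{-1}$ and in the derivatives of order at most $2$ of $g$ and $f$. By Lemma~\ref{lem:size} the latter are bounded by absolute constants, and $g\ge\frac12g_0$. So $\mathrm{Ric}_N\ge-K_1g$ with $K_1=K_1(N)$. Let $K=-\max(\Lambda_0,K_0,K_1)$, which is negative since $\Lambda_0\ge1$. In the layers $0\le\psi\le\frac\theta2$ and $0\le\varphi_i\le\theta$ by Lemma~\ref{lem:comp}, in the slabs $\frac12g_0\le g\le2g_0$, and the core is a fixed smooth metric; this gives $\Lambda$. Statement (ii) holds by construction, since the slabs are at positive distance from the levels $Z_j$.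

(iii) For $j\ge2$ the cutoff $\chi_j$ vanishes near $Z_{j-1}$, so $\chi_ja_j$ extends smoothly by zero, and the sum \eqref{eq:u} is locally finite for $|z|<z_\infty$. Near $z=0$ we have $u=a_1\cos(k_1y_1)$, which in Case~E is smooth and even in $z$; this also proves (v). Outside the slabs the equation holds because $W_j$ is the coefficient \eqref{eq:mode} of mode $j$ in layers $j-1$ and $j$, and in the slabs it is Lemma~\ref{lem:identity}.

(iv) For $j\ge2$, \eqref{eq:c} and Lemma~\ref{lem:amp}(i) give $c_{j+1}\le k_{j+1}^{-2}c_j$. On the support of $\chi_j$ the distance to $\{z=Z_{j-1}\}$ is at least $\varepsilon D_{j-1}\ge1/k_j$, so $|\nabla a_j|\le C_Hk_jc_j$ by Lemma~\ref{lem:grad}. In layer $j$ we also have $|\chi_j'|+|\chi_{j+1}'|\le Ck_j$. Hence in layer $j\ge3$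
\[
|u|+|du|_{g_0}\le Ck_{j+1}(c_j+c_{j+1})\le4Ck_jc_j\le4Ck_j^{-1}c_{j-1}\le4Ck_j^{-1}c_2\to0 .
\]
So $u$ and $du$ tend to $0$ uniformly at $\Sigma$. Integrating $\partial_zu$ up to $\Sigma$ shows $|u|=o(z_\infty-|z|)$, so $u$ is differentiable on $\Sigma$ with $du=0$, and $du$ is continuous.
\end{proof}

\begin{remark}
The tensor $g$ has no continuous extension to any point of $\Sigma$. On the axes $x'\in s_j\mathbb Z^3$ at depth $D_j/2$ we have $h=\theta$, so one coefficient of $g$ equals $e^{2\theta}$, while $g=g_0$ at depth $0$; and $s_j\to0$. For this reason the space is defined below as a limit of distances.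
\end{remark}

\section{The limit space}\label{sec:limit}

\subsection{Construction and curvature bound}

For $J\ge1$ let $(g_J,\mathfrak m_J)$ equal $(g,\mathfrak m)$ on $\{|z|\le Z_{J+1}\}$ and $(g_0,dx\,dy)$ on $\{|z|\ge Z_{J+1}\}$. By Proposition~\ref{prop:summary}(i),(ii), $(M,g_J,\mathfrak m_J)$ is a closed weighted $6$-manifold with $\mathrm{Ric}_N\ge Kg_J$ and $\Lambda^{-2}g_0\le g_J\le\Lambda^2g_0$. Let $d_J,d_0$ be the distances of $g_J,g_0$; then $\Lambda^{-1}d_0\le d_J\le\Lambda d_0$. By the triangle inequality the functions $d_J$ are uniformly Lipschitz on $M\times M$ for $d_0$, so by the Arzel\`a--Ascoli theorem they converge uniformly, along a subsequence that we fix, to a distance $d$ with $\Lambda^{-1}d_0\le d\le\Lambda d_0$. Let $X=(M,d,\mathfrak m)$.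

\begin{proposition}\label{prop:limit}
The space $X$ is $\mathrm{RCD}(K,N)$. Every $p_0\in M\setminus\Sigma$ has a flat ball $B_r(p_0)$ disjoint from $\Sigma$ and a smaller concentric ball on which $d(p,p')$ is the infimum of the $g$-lengths of curves in $B_r(p_0)$ from $p$ to $p'$.
\end{proposition}

\begin{proof}
By (F1) each $(M,d_J,\mathfrak m_J)$ is $\mathrm{RCD}(K,N)$. The densities of $\mathfrak m_J$ and $\mathfrak m$ lie in $[1,e^\theta]$ and differ only on $\{Z_{J+1}\le|z|\le z_\infty\}$, so $\mathfrak m_J\to\mathfrak m$ in total variation and $\operatorname{supp}\mathfrak m=M$. The identity maps give measured Gromov--Hausdorff convergence to $X$, the diameters are at most $\Lambda\operatorname{diam}(M,d_0)$, and (F2) applies.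

Choose $r$ so that the closed flat ball $\overline B_r(p_0)$ misses $\Sigma$, and $\eta\in(0,1)$ with $2\Lambda\eta<\Lambda^{-1}(1-\eta)$. For large $J$ we have $g_J=g$ on $\overline B_r(p_0)$. If $p,p'\in B_{\eta r}(p_0)$, then $d_J(p,p')<2\Lambda\eta r$, whereas a curve from $p$ that leaves $B_r(p_0)$ has $g_J$-length at least $\Lambda^{-1}(1-\eta)r$. So $d_J(p,p')$ is the infimum in the statement. It does not depend on $J$, hence equals $d(p,p')$.
\end{proof}

Thus $X\setminus\Sigma$ is locally isometric, with measure, to the weighted manifold $(M\setminus\Sigma,g,\mathfrak m)$.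

\subsection{Gradients}

The pairing $\langle\nabla v,\nabla w\rangle$ on $X$ is defined through the Cheeger energy, and we have to identify it with the Riemannian one. We state this so that it also covers the product with a line.

\begin{lemma}\label{lem:pairing}
Let $P$ be the flat manifold $M$ or $M\times\mathbb R$. Let $\mathsf d$ be a distance on $P$ bi-Lipschitz to the flat one, and let $\mathfrak n$ be a measure whose density is bounded above and below by positive constants. Suppose that $(P,\mathsf d,\mathfrak n)$ is infinitesimally Hilbertian and that, off a closed null set $\Sigma'$, $\mathsf d$ is locally the distance of a smooth metric $\mathsf g$. Then for locally Lipschitz functions $v,w$ on an open set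
\begin{equation}\label{eq:pairing}
\langle\nabla v,\nabla w\rangle=\mathsf g^{-1}(dv,dw)\qquad\mathfrak n\text{-a.e.}
\end{equation}
\end{lemma}

\begin{proof}
The flat manifold $P$ is doubling and satisfies the Poincar\'e inequality. Both properties pass to $(P,\mathsf d,\mathfrak n)$: with $\Lambda'$ the bi-Lipschitz constant, the $\mathsf d$-ball of radius $r$ lies in the flat ball of radius $\Lambda'r$, which lies in the $\mathsf d$-ball of radius $\Lambda'^2r$; these balls have comparable measures, and slopes are comparable. By (F3), $|Dw|=\operatorname{lip}w$ a.e.\ for Lipschitz $w$ with compact support. By Rademacher's theorem $w$ is differentiable at a.e.\ $p\notin\Sigma'$. Since $\mathsf g$ is continuous at $p$, we have $\mathsf d(p',p)=|p'-p|_{\mathsf g(p)}(1+o(1))$ in flat coordinates, so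
\[
\operatorname{lip}w(p)=\limsup_{p'\to p}\frac{|dw_p(p'-p)|}{|p'-p|_{\mathsf g(p)}}=|dw|_{\mathsf g(p)} .
\]
Applying this to $v\pm w$ in \eqref{eq:polar} gives \eqref{eq:pairing}. For locally Lipschitz functions multiply by a Lipschitz cutoff that equals $1$ near a given point and use locality.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Proposition~\ref{prop:limit}, $X$ is a compact $\mathrm{RCD}(K,N)$ space, bi-Lipschitz to the flat torus, and Lemma~\ref{lem:pairing} applies with $\Sigma'=\Sigma$. Lipschitz functions and open sets are the same for $d$ and $d_0$. The equation holds classically off $\Sigma$; we must show that $\Sigma$ contributes nothing to the weak formulation, and this follows from the decay of the flux $\partial_zu$.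

\paragraph{Case E.} Let $X_E=X$. The function $u$ is $C^1$ on the compact manifold $M$, hence Lipschitz and in $W^{1,2}(X)$. Let $\phi$ be Lipschitz. On $\{|z|\le Z_J\}$ the vector field $e^{2\psi}g^{-1}du$ is smooth, its Euclidean divergence is $e^{2\psi}Lu=-\lambda e^{2\psi}u$, and near the boundary it equals the flat gradient of $u$. The divergence theorem, which extends to the Lipschitz factor $\phi$ by mollification, gives
\begin{equation}\label{eq:ibp}
\int_{|z|<Z_J}g^{-1}(du,d\phi)\,d\mathfrak m=\lambda\int_{|z|<Z_J}u\phi\,d\mathfrak m+\int_{|z|=Z_J}\phi\,\partial_{|z|}u\,dx'dy .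
\end{equation}
Let $J\to\infty$. The boundary term tends to $0$ by Proposition~\ref{prop:summary}(iv). The integrands of the other two terms are bounded, $\mathfrak m(\{Z_J\le|z|\le z_\infty\})\to0$, and $u=0$ on $\{|z|>z_\infty\}$. With \eqref{eq:pairing} we obtain $\int_X\langle\nabla u,\nabla\phi\rangle\,d\mathfrak m=\lambda\int_Xu\phi\,d\mathfrak m$. Both sides are continuous in $\phi\in W^{1,2}(X)$, so by (F4) the identity holds for all such $\phi$. Thus $u\not\equiv0$ is an eigenfunction that vanishes on the nonempty open set $\{|z|>z_\infty\}$, which contains a ball. This proves (b).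

\paragraph{Case H.} Let $X_H=X$. The set $\Omega=\mathbb T^3\times(0,4)\times(\mathbb R/2\pi\mathbb Z)^2$ is open and connected, and $u\in C^1(\Omega)$ belongs to $W^{1,2}_{\mathrm{loc}}(\Omega)$. Let $\phi$ be Lipschitz with compact support in $\Omega$, and choose $\tau\in(0,1)$ with $\phi=0$ for $0<z\le\tau$. The divergence theorem on $\{\tau<z<Z_J\}$ gives \eqref{eq:ibp} on this region with $\lambda=0$ and a boundary integral over $\{z=Z_J\}$ only. On the support of $\phi$ the integrand is bounded, so the limit $J\to\infty$ is taken as before and yields $\int_\Omega\langle\nabla u,\nabla\phi\rangle\,d\mathfrak m=0$. Hence $u\not\equiv0$ is harmonic in $\Omega$ and vanishes on the open set $\{z_\infty<z<4\}$. This proves (a).\qed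

\section{Rescaling, products and Ricci limits}\label{sec:strong}

We prove Theorem~\ref{thm:strong}. Let $K<0$ be given, and let $K'<0$ denote the constant of Proposition~\ref{prop:summary}. The index $J$ runs through the subsequence fixed in Section~\ref{sec:limit}.

\paragraph{Proof of (1).} Choose $R\ge1$ with $K'/R^2\ge K$. The tensor $\mathrm{Ric}_N$ does not change if $g_J$ is replaced by $\hat g_J=R^2g_J$ and $\mathfrak m_J$ is kept, because $\mathrm{Ric}$ and $\mathrm{Hess}$ are scale invariant and $f$ changes by a constant. So $\mathrm{Ric}_N\ge K'g_J=(K'/R^2)\hat g_J\ge K\hat g_J$. The spaces $(M,Rd_J,\mathfrak m_J)$ converge to $\hat X=(M,Rd,\mathfrak m)$ via the identity maps, and $\hat X$ is $\mathrm{RCD}(K,N)$ by (F1) and (F2). Slopes are divided by $R$, so $\langle\nabla v,\nabla w\rangle$ is divided by $R^2$: harmonic functions stay harmonic, and $u$ in Case~E is an eigenfunction with eigenvalue $\hat\lambda=\lambda/R^2$. By Proposition~\ref{prop:limit}, $\hat X$ is locally isometric to $(M\setminus\Sigma,R^2g,\mathfrak m)$ off the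 two hypersurfaces $\{z=z_\infty\}$ and $\{z=-z_\infty\}$.

\paragraph{Proof of (2).} As for the flat torus in the introduction, an eigenfunction becomes harmonic in one more variable. Take Case~E and let $Y=\hat X\times\mathbb R$ with the distance $\big((Rd)^2+|t-t'|^2\big)^{1/2}$ and the measure $\mathfrak m\otimes dt$. The weighted $7$-manifolds $(M\times\mathbb R,\hat g_J+dt^2,\mathfrak m_J\otimes dt)$ are complete. Since $(N+1)-7=N-6$ and the weight does not depend on $t$, their tensor $\mathrm{Ric}_{N+1}$ is the direct sum of $\mathrm{Ric}_N$ of $(M,\hat g_J,\mathfrak m_J)$ and $0$; it is at least $K(\hat g_J+dt^2)$ because $K<0$. The inequality $|\sqrt{A^2+T^2}-\sqrt{B^2+T^2}|\le|A-B|$ shows that the product distances converge uniformly, and the measures converge in total variation on bounded sets. So these manifolds converge to $Y$ in the pointed sense, and $Y$ is $\mathrm{RCD}(K,N+1)$ by (F1) and (F2). Lemma~\ref{lem:pairing} applies with $\Sigma'=\Sigma\times\mathbb R$ and $\mathsf g=R^2g+dt^2$.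

Let $v(p,t)=e^{\sqrt{\hat\lambda}\,t}u(p)$. It is $C^1$ on $M\times\mathbb R$, hence in $W^{1,2}_{\mathrm{loc}}(Y)$. Off $\Sigma'$ the weighted Laplacian is $R^{-2}L+\partial_t^2$, and it maps $v$ to $e^{\sqrt{\hat\lambda}\,t}(-\hat\lambda u+\hat\lambda u)=0$. For a Lipschitz function $\phi$ with compact support the divergence theorem gives
\[
\int_{\{|z|<Z_J\}\times\mathbb R}\mathsf g^{-1}(dv,d\phi)\,d\mathfrak m\,dt=R^{-2}\int_{\{|z|=Z_J\}\times\mathbb R}\phi\,e^{\sqrt{\hat\lambda}\,t}\,\partial_{|z|}u\,dx'dy\,dt .
\]
The variable $t$ is bounded on the support of $\phi$, so the right side tends to $0$ by Proposition~\ref{prop:summary}(iv), and the left side tends to $\int_Y\langle\nabla v,\nabla\phi\rangle\,d\mathfrak m\,dt$. Thus $v\not\equiv0$ is harmonic on $Y$ and vanishes on $\{|z|>z_\infty\}\times\mathbb R$.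

\paragraph{Proof of (3).} We realize the weight as the volume of a small sphere. Let $m=N-6\ge2$ and write $\mathfrak m_J=e^{-f_J}\mathrm{vol}_{\hat g_J}$. On the closed $N$-manifold $M\times S^m$ consider $\hat g_J+w^2g_{S^m}$ with $w=\eta e^{-f_J/m}$, $\eta>0$, and $g_{S^m}$ the round metric of curvature $1$. We use \eqref{eq:warp} with base $(M,\hat g_J)$. There is no mixed part. Since $w^{-1}\mathrm{Hess}\,w=-\frac1m\mathrm{Hess}f_J+\frac1{m^2}df_J^2$, the Ricci tensor on vectors tangent to $M$ is
\[
\mathrm{Ric}+\mathrm{Hess}f_J-\tfrac1m\,df_J^2=\mathrm{Ric}_N\ge K\hat g_J .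
\]
On unit vectors tangent to the sphere it equals $(m-1)w^{-2}-w^{-1}\Delta_{\hat g_J}w-(m-1)w^{-2}|\nabla w|_{\hat g_J}^2$. The last two terms do not depend on $\eta$ and are bounded for fixed $J$, while the first tends to $+\infty$ uniformly as $\eta\to0$; this uses $m\ge2$, that is $N\ge8$. Choose $\eta=\eta_J$ so small that $\mathrm{Ric}\ge K$ and $\pi\max w\le1/J$.

Let $\iota_J\colon M\times S^m\to M$ be the projection, which is onto. It does not increase lengths of curves, so the distance between two points is at least the $Rd_J$-distance of their projections. It exceeds the latter by at most $\pi\max w$: follow a geodesic of $\hat g_J$ at a fixed point of the sphere, and then an arc in one fiber. Hence $\iota_J$, as a map to $\hat X$, distorts distances by at most $1/J+R\sup|d_J-d|\to0$. The push-forward of the volume is $\mathrm{vol}(S^m)\,w^m\,\mathrm{vol}_{\hat g_J}$, a constant multiple of $\mathfrak m_J$. So the normalized volume is mapped to $\mathfrak m_J/\mathfrak m_J(M)$, which converges to $\mathfrak m/\mathfrak m(M)$ in total variation.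 This is measured Gromov--Hausdorff convergence to $\hat X$ with normalized measure.\qed

\begin{thebibliography}{9}

\bibitem{AGSRev} Ambrosio, Gigli and Savar\'e, Rev. Mat. Iberoam. \textbf{29} (2013).

\bibitem{AGSDuke} Ambrosio, Gigli and Savar\'e, Duke Math. J. \textbf{163} (2014).

\bibitem{Cheeger} Cheeger, GAFA \textbf{9} (1999).

\bibitem{GMS} Gigli, Mondino and Savar\'e, Proc. LMS \textbf{111} (2015).

\bibitem{Sturm} Sturm, Acta Math. \textbf{196} (2006), part II.

\bibitem{Violo} Ivan Yuri Violo, \emph{An overview of regularity results for the Laplacian and $p$-Laplacian in metric spaces}, arXiv:2502.00825 (2025).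

\end{thebibliography}
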